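
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Arithmetic in Avoider--Enforcer games:\\ the upper threshold for unicyclic graphs}


\begin{abstract}
In the strict $(1:b)$ Avoider--Enforcer $H$-game, Avoider claims one edge of $K_n$ per turn and Enforcer claims $b$; Avoider wins if his final graph contains no copy of $H$. The upper threshold $f^+_H(n)$ is the largest $b$ for which Enforcer wins. It was conjectured that $f^+_H(n)=\Theta(n^{k/(k-1)})$ for every unicyclic graph $H$ with $k$ vertices. We show that the conjecture fails for every unicyclic $H$: the upper bound $O(n^{k/(k-1)})$ holds for all $n$, but for every $0<\eta<\frac1{3(k-1)}$ there are infinitely many $n$ with $f^+_H(n)<n^{k/(k-1)}/(\log n)^{\eta}$. The obstruction is arithmetic. For $b$ near $n^{k/(k-1)}$ Enforcer can win only if $\binom n2$ leaves a very small nonzero remainder modulo $b+1$, and a sieve produces infinitely many $n$ for which no such $b$ does this. For the triangle and even $b$ we prove a converse, and deduce that $f^+_{K_3}(n)\ge n^{3/2}/(\omega(n)\log n)$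 for almost all $n$ whenever $\omega(n)\to\infty$.
\end{abstract}

\section{Introduction}

\subsection{The game and the question}

Let $H$ be a fixed graph with at least two edges, and let $n\ge2$ and $b\ge1$ be integers. The \emph{strict $(1:b)$ Avoider--Enforcer $H$-game} is played on the edge set of $K_n$. In each round Avoider claims exactly one free (previously unclaimed) edge, and then Enforcer claims exactly $b$ free edges; a player who must claim more edges than are left claims all of them. The game ends when every edge is claimed. Avoider wins if his edges form an $H$-free graph, and otherwise Enforcer wins. The \emph{upper threshold} $f^+_H(n)$ is the largest $b$ for which Enforcer has a winning strategy; we put $f^+_H(n)=0$ if there is none. Asymptotic notation refers to $n\to\infty$ with $H$ fixed.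

A graph is \emph{unicyclic} if it is connected and contains exactly one cycle; the smallest example is $K_3$. Throughout, $H$ is a (simple) unicyclic graph,
\[
k=v(H)\ge 3,\qquad \alpha=\frac{k}{k-1}\in\Bigl(1,\frac32\Bigr],\qquad N=\binom n2 .
\]

For unicyclic $H$ one can guess the order of $f_H^+$ as follows. Every forest is $H$-free, so Avoider is safe as long as he joins different components of his graph. We shall see that for large $b$ he can do this up to his very last turn without creating a component with more than $k$ vertices, so that the whole game hinges on one edge. That edge creates a copy of $H$ only if it falls inside a component with exactly $k$ vertices. Avoider claims about $n^2/(2b)$ edges; if they were spread like those of a random graph, each pair being an edge with probability about $1/b$, there would be about $n^k/b^{k-1}$ tree components with $k$ vertices. This number is of order $1$ when $b$ is of order $n^{k/(k-1)}=n^\alpha$. It is known that $f_H^+(n)$ is indeed of order $n^\alpha$ for infinitely many $n$, and Bednarska-Bzd\k{e}ga, Ben-Eliezer, Gishboliner and Tran \cite{BBGT} posed the conjecture that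
\begin{equation}\label{eq:conj}
f_H^+(n)=\Theta\bigl(n^{\frac{k}{k-1}}\bigr)\qquad\text{for every unicyclic graph } H .
\end{equation}

\subsection{What goes wrong}

The heuristic forgets that the moves have a prescribed length. For $b\ge1$ let $\rho=\rho(n,b)$ be the unique integer with
\[
1\le\rho\le b+1,\qquad \rho\equiv N\pmod{b+1},
\]
and let $m$ be the number of Avoider's turns. A full round uses $b+1$ edges, so
\begin{equation}\label{eq:turns}
N=(m-1)(b+1)+\rho ,
\end{equation}
and at the start of Avoider's $i$-th turn exactly $(m-i)(b+1)+\rho$ edges are free. In particular, \emph{exactly $\rho$ edges are free at the start of his last turn}. To win, Enforcer must make all $\rho$ of them dangerous, so he needs $\rho$ to be small. But $\rho$ depends only on $n$ and $b$ and can jump. For $n=16$ we have $N=120$; if $b=16$ then $120=7\cdot17+1$ and Avoider has no choice in his last turn, whereas if $b=17$ then $120=6\cdot18+12$ and he chooses among twelve edges. If $b+1$ divides $N$, then $\rho=b+1$, which is best for Avoider.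

Hence Enforcer needs a divisor $b+1$, of size about $n^\alpha$, of one of the numbers $N-1,N-2,\dots,N-R$ with $R$ small. For some $n$ there is no such divisor.

\subsection{Results}

\begin{theorem}[Avoider's criterion]\label{thm:avoider}
There is a constant $C_1=C_1(k)\ge1$ such that if
\[
b\ge C_1n^{(k+1)/k}\qquad\text{and}\qquad \rho(n,b)>C_1\,\frac{n^k}{b^{k-1}},
\]
then Avoider wins the strict $(1:b)$ $H$-game on $K_n$. In particular, $f_H^+(n)=O(n^{\alpha})$ for all $n$.
\end{theorem}

\begin{theorem}\label{thm:main}
For every unicyclic graph $H$ with $k$ vertices and every $0<\eta<\frac1{3(k-1)}$ there are infinitely many $n$ with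
\[
f_H^+(n)<\frac{n^{k/(k-1)}}{(\log n)^\eta};
\]
at least $X^{1-o(1)}$ such $n$ lie in $[X,2X]$ as $X\to\infty$. Hence $\liminf_{n\to\infty}f_H^+(n)/n^{k/(k-1)}=0$, and the conjecture \eqref{eq:conj} is false for every unicyclic graph $H$.
\end{theorem}

The remaining two results concern the triangle. The first is a converse to Theorem~\ref{thm:avoider} for even $b$. The second shows that for almost all $n$ the threshold $f^+_{K_3}(n)$ is smaller than $n^{3/2}$ by at most slightly more than a factor $\log n$.

\begin{theorem}[Converse for the triangle]\label{thm:converse}
There are absolute constants $c_0,C_0>0$ such that if $b$ is even, $b\ge C_0n$ and $\rho(n,b)\le c_0n^3/b^2$, then Enforcer wins the strict $(1:b)$ $K_3$-game on $K_n$.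
\end{theorem}

So for $H=K_3$ and large even $b\ge C_1n^{4/3}$ the criterion of Theorem~\ref{thm:avoider} is sharp up to the constant.

\begin{corollary}\label{cor:almostall}
If $\omega(n)\to\infty$, then $f^+_{K_3}(n)\ge \dfrac{n^{3/2}}{\omega(n)\log n}$ for all $n$ in a set of density $1$.
\end{corollary}

Section~\ref{sec:triangle} treats Avoider's side of the triangle game by hand, as an illustration. Sections~\ref{sec:avoider}--\ref{sec:disproof} prove Theorems~\ref{thm:avoider} and~\ref{thm:main}; the arithmetic core is Theorem~\ref{thm:arith}. Sections~\ref{sec:converse} and~\ref{sec:almostall} prove Theorem~\ref{thm:converse} and Corollary~\ref{cor:almostall} and are not used elsewhere. We do not claim that the exponents of $\log n$ are optimal.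

\section{The triangle by hand}\label{sec:triangle}

Let $H=K_3$ and $b\ge4n^{4/3}$. Avoider has a natural order of preference: join two isolated vertices; if this is impossible, join a single edge to an isolated vertex; in general, join two different components with as few vertices in total as possible. Suppose that he plays like this before his last turn, numbered $m$. If $m=1$ he claims only one edge and wins, so let $m\ge2$. Then $m-1\le n^2/(2b)$ by \eqref{eq:turns}, and $n^2/(2b)\ge1$ since $N\ge b+1$, so $m\le n^2/b$.

\emph{Few components with three vertices.} Let $i<m$ be the first turn at which no free edge joins two isolated vertices (if there is none, no three-vertex component arises before turn $m$). Every free edge then touches one of the at most $n^2/b$ single edges built so far, so at most $2n^3/b$ edges are free. But at least $(m-i)(b+1)$ edges are free, so $m-i\le 2n^3/b^2$. Three-vertex components are created only in turns $i,\dots,m-1$, so at most $2n^3/b^2$ of them arise before the last turn.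

\emph{No larger components.} Suppose that at some turn before turn $m$ Avoider cannot follow his rule, or is led by it to a component with at least four vertices, and consider the first such turn. At its start, every free edge either lies inside a component (at most $n/3$ such edges), or touches a three-vertex component (at most $\frac{6n^3}{b^2}\cdot n$), or joins two single edges (at most $\frac12(2n^2/b)^2$). Altogether at most $\frac n3+\frac{8n^4}{b^2}\le\frac b{12}+\frac b8<b$ edges are free, by $b\ge4n^{4/3}$; but more than $b+1$ edges are free at every turn before turn $m$. So there is no such turn.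

\emph{The last turn.} Avoider's graph is now a forest in which at most $2n^3/b^2$ components are paths on three vertices, and each of these has one dangerous edge, the one closing a triangle. Since $\rho$ edges are free, \emph{Avoider wins if $\rho>2n^3/b^2$}.

\medskip
Now let $b\ge n^{3/2}/(\log n)^{\eta}$ with $0<\eta<\frac16$ and $n$ large. Then $2n^3/b^2\le2(\log n)^{2\eta}$, so Enforcer can win only if $b+1$ divides $N-r$ for $r=\rho$ with $1\le r\le2(\log n)^{2\eta}$. Moreover $1\le r\le 2n^3/b^2$ forces $b\le\sqrt2\,n^{3/2}$, so the complementary divisor $q=(N-r)/(b+1)=m-1$ is of order $n^{1/2}$ up to a power of $\log n$. For $r=1$ it is easy to imagine an $n$ that does not allow this: since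
\[
N-1=\frac{(n-2)(n+1)}2 ,
\]
if $n$ is even and $n+1$ and $\frac{n-2}2$ are primes, as for $n=16$, then the only divisors are $1$, $\frac{n-2}2$, $n+1$ and $N-1$, and for large such $n$ none of them is near $n^{1/2}$. We shall not ask for primes; it will be enough that the numbers $N-r$ have few small prime factors. But we need this for all $r$ up to a power of $\log n$ simultaneously. This is the task of Section~\ref{sec:arith}.

\section{Avoider's criterion}\label{sec:avoider}

The general proof iterates the counting above: few components of size at least $2,3,\dots,s-1$ force few turns in which a component of size at least $s$ is created. Put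
\[
\gamma_1=1,\qquad \gamma_s=2k^2\sum_{a=1}^{s-1}\gamma_a\gamma_{s-a}\quad(s\ge2),\qquad C_1=\max\{k+1,\ \gamma_{k+1}+1,\ k^2\gamma_k\},
\]
and let $b\ge C_1n^{(k+1)/k}$. Then $b\ge kn$ and $b^k\ge C_1^kn^{k+1}>\gamma_{k+1}n^{k+1}$.

\medskip
\noindent\textbf{Avoider's rule in turns $i<m$.} Let $C(u)$ be the component of $u$ in Avoider's graph. Among the free edges $uv$ joining different components, claim one that minimizes $|C(u)|+|C(v)|$.

\medskip
Let $i^*$ be the first turn $i<m$ at which the rule cannot be followed or creates a component with more than $k$ vertices; if there is no such turn, put $i^*=m$. Up to the start of turn $i^*$, Avoider's graph is a forest whose components have at most $k$ vertices. Put $T_1=n$, and for $2\le s\le k$ let $T_s$ be the number of turns $i<i^*$ in which a component with at least $s$ vertices is created. At any time up to the start of turn $i^*$, each component of size at least $s\ge2$ was created in its last merging turn, and different components have different such turns. So at most $kT_s$ vertices lie in components of size at least $s$; this also holds for $s=1$.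

\begin{lemma}\label{lem:count}
Let $i\le i^*$, $i<m$ and $2\le s\le k+1$. If at the start of turn $i$ every free edge $uv$ between different components has $|C(u)|+|C(v)|\ge s$, then
\begin{equation}\label{eq:count}
m-i\le\frac{2k^2}{b}\sum_{a=1}^{s-1}T_aT_{s-a}.
\end{equation}
\end{lemma}

\begin{proof}
Consider a free edge $uv$ between different components and put $a=\min(|C(u)|,s-1)$. Then $1\le a\le s-1$, $|C(u)|\ge a$ and $|C(v)|\ge s-a$ (if $|C(u)|\ge s-1$, then $s-a=1$). For given $a$ there are at most $kT_a$ choices of $u$ and $kT_{s-a}$ choices of $v$. At most $(k-1)n/2\le(b+1)/2$ pairs lie inside components. At least $(m-i)(b+1)$ edges are free, so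
\[
(m-i)(b+1)\le\frac{b+1}2+k^2\sum_{a=1}^{s-1}T_aT_{s-a}.
\]
Since $m-i\ge1$, we have $(m-i)-\frac12\ge\frac12(m-i)$, and \eqref{eq:count} follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:avoider}]
\emph{Bound on $T_s$.} We show by induction that
\[
T_s\le\gamma_s\frac{n^s}{b^{s-1}}\qquad(1\le s\le k).
\]
This holds for $s=1$, and whenever $T_s=0$. Let $2\le s\le k$ and $T_s>0$, and let $i$ be the first turn counted by $T_s$. In it the rule chose an edge with $|C(u)|+|C(v)|\ge s$, so by minimality every free edge between different components has this property. All turns counted by $T_s$ lie among $i,\dots,i^*-1$. Hence, by \eqref{eq:count} and the induction hypothesis,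
\[
T_s\le i^*-i\le m-i\le\frac{2k^2}b\sum_{a=1}^{s-1}\gamma_a\gamma_{s-a}\frac{n^s}{b^{s-2}}=\gamma_s\frac{n^s}{b^{s-1}}.
\]

\emph{The rule works up to the last turn.} Suppose $i^*<m$. At the start of turn $i^*$ more than $b+1$ edges are free and at most $(b+1)/2$ of them lie inside components, so the rule can be followed. Hence it creates a component with at least $k+1$ vertices, and by minimality Lemma~\ref{lem:count} applies with $s=k+1$. With the bounds on $T_1,\dots,T_k$ it gives $1\le m-i^*\le\gamma_{k+1}n^{k+1}/b^k<1$, a contradiction. So $i^*=m$.

\emph{The last turn.} Avoider's graph is now a forest with components of at most $k$ vertices, at most $T_k$ of which have exactly $k$ vertices. An edge between different components keeps it a forest, hence $H$-free. Suppose an edge inside a component creates a copy of $H$. The copy contains a cycle, which must be the newly created one, and the copy is connected; so its $k$ vertices lie in that component, which has exactly $k$ vertices. Thus at most $\binom k2T_k\le k^2\gamma_kn^k/b^{k-1}\le C_1n^k/b^{k-1}$ edges are dangerous. If $\rho>C_1n^k/b^{k-1}$, some free edge is safe, and Avoider wins.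

\emph{The upper bound.} Let $b>C_1n^\alpha$. Since $\alpha=\frac k{k-1}>\frac{k+1}k$, we have $b\ge C_1n^{(k+1)/k}$. Moreover, $C_1n^k/b^{k-1}<C_1^{2-k}\le1\le\rho$. So Avoider wins, and $f_H^+(n)\le C_1n^\alpha$.
\end{proof}

\begin{remark}\label{rem:hyp}
The structure of $H$ enters only in the last turn. That $H$ contains a cycle makes forests $H$-free, and that $H$ is connected forces the dangerous component to have $k$ vertices. For a disconnected graph with one cycle, dangerous components can be smaller: for a triangle together with a disjoint edge, closing a three-vertex path may be fatal.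
\end{remark}

\section{The arithmetic theorem}\label{sec:arith}

\begin{theorem}\label{thm:arith}
Fix $0<\theta<1$ and $0<\kappa<\frac13$. For all large $X$ there are at least $X^{1-o(1)}$ integers $n\in[X,2X]$ such that no number $\binom n2-r$ with $r$ an integer, $1\le r\le(\log X)^\kappa$, has a divisor $q\in\bigl[\frac{X^\theta}{\log X},X^\theta\log X\bigr]$.
\end{theorem}

The statement would be false for $\theta=1$: since $\binom n2-1=\frac{(n-2)(n+1)}2$, the number $n+1$ (if $n$ is even) or $\frac{n+1}2$ (if $n$ is odd) is a divisor of $\binom n2-1$ of order $X$.

\subsection{Idea and parameters}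

Write $N=\binom n2$ and $L=\log X$. Heuristically, an integer $q$ divides $N-r$ with probability about $1/q$, so each $N-r$ should have about $\sum_q1/q\approx2\log L$ divisors in the window of Theorem~\ref{thm:arith}, which is too many. We therefore choose $n$ so that $N-r$ has, apart from the factor $r$, no prime factor up to a large bound $z$. Then, up to a factor at most $r$, only divisors $d$ free of primes up to $z$ matter. Those have density about $1/\log z$, and each divides $N-r$ with probability at most $2^{\omega(d)}/d$, where $\omega(d)$ is the number of distinct prime factors; on average over such $d$, the weight $2^{\omega(d)}$ costs a factor $L/\log z$. With $R$ values of $r$, we expect at most about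
\[
R\cdot\frac{L\log L}{(\log z)^2}
\]
bad divisors, and want this to be $o(1)$. On the other hand we must avoid about $2R$ residue classes modulo each prime up to $z$, while keeping control in progressions modulo $d\approx X^\theta$. A simple sieve permits this if $\log z$ is a small multiple of $L/(R\log L)$. Both requirements are met when $R^3(\log L)^3=o(L)$, which is why $\kappa<\frac13$.

Accordingly, put
\[
R=\lfloor L^\kappa\rfloor,\qquad w=4R,\qquad z=\exp\Bigl(\frac{(1-\theta)L}{1000\,R\log L}\Bigr).
\]
All statements below are for $X$ large in terms of $\theta,\kappa$, and constants in $\ll$ depend only on $\theta,\kappa$. Note that $\log z=o(L)$ and $z>8R+1>w$. A positive integer is \emph{rough} if all its prime factors exceed $z$; in particular, $1$ is rough.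

\subsection{Small primes}

For $p\le R$ we cannot ask that $p\nmid N-r$ for all $r\le R$, since some $r$ lies in the class of $N$ modulo $p$. Instead we make $N$ divisible by a high power of $p$, so that the $p$-part of $N-r$ is that of $r$. We do so for all $p\le w$, so that for the remaining primes the at most $2R$ classes to be avoided are at most half of all classes.

For a prime $p\le w$ let $e_p$ be the least integer with $p^{e_p}>R$, and let
\[
M=2\prod_{p\le w}p^{e_p}.
\]
Each $p^{e_p}\le pR\le 4R^2$, so $\log M\le\log2+4R\log(4R^2)=o(L)$. We consider only $n=Mt$ with
\[
t\in I=(X/M,2X/M],\qquad\text{and put } Y=X/M=X^{1-o(1)} .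
\]
Let $v_p(x)$ be the exponent of $p$ in $x$. Since $N=\frac{n(n-1)}2$, we have $v_p(N)\ge e_p>v_p(r)$ for $p\le w$ and $1\le r\le R$, where for $p=2$ the factor $2$ in $M$ compensates for the denominator. Hence $v_p(N-r)=v_p(r)$. All primes dividing $r$ are at most $R\le w$, so
\begin{equation}\label{eq:presieve}
N-r=r\cdot(\text{an integer all of whose prime factors exceed }w)\qquad(1\le r\le R).
\end{equation}

\subsection{Sieving in progressions}

Let $\mathcal P$ be the set of primes in $(w,z]$. For $p\in\mathcal P$ let $\Omega_p$ be the set of residues $t$ mod $p$ with $p\mid\prod_{r\le R}(N-r)$. Since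
\begin{equation}\label{eq:square}
8(N-r)=(2n-1)^2-(8r+1),\qquad n=Mt,
\end{equation}
and $p\nmid2M$, each $r$ contributes at most two residues, so $\nu(p):=|\Omega_p|\le2R$ and $\nu(p)/p\le\frac12$ (as $p>4R$). Put
\[
V=\prod_{p\in\mathcal P}\Bigl(1-\frac{\nu(p)}p\Bigr),\qquad E=\sum_{p\in\mathcal P}\frac{\nu(p)}p\le E^*:=4R\log L .
\]
The last inequality follows from Mertens' theorem, $\sum_{p\le z}\frac1p=\log\log z+O(1)\le2\log L$. As $1-x\ge e^{-2x}$ on $[0,\frac12]$, we have $V\ge e^{-2E^*}=X^{-o(1)}$.

\begin{lemma}\label{lem:sieve}
Let $d\le X^\theta L$ be rough and let $a$ be a residue modulo $d$. The number $S$ of $t\in I$ with $t\equiv a\pmod d$ and $t\bmod p\notin\Omega_p$ for all $p\in\mathcal P$ satisfies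
\[
\frac{VY}{2d}\le S\le\frac{3VY}{2d}.
\]
\end{lemma}

\begin{proof}
Full inclusion--exclusion has too many terms, so we truncate it. Throughout, $D$ denotes a squarefree product of primes of $\mathcal P$ (possibly $1$), $\omega(D)$ the number of its prime factors, $\mu$ the M\"obius function, and $\nu(D)=\prod_{p\mid D}\nu(p)$. Let $A_D$ be the number of $t\in I$ with $t\equiv a\pmod d$ and $t\bmod p\in\Omega_p$ for all $p\mid D$. Since $d$ is rough, $\gcd(d,D)=1$, so these $t$ form $\nu(D)$ residue classes modulo $dD$, and
\begin{equation}\label{eq:AD}
\Bigl|A_D-\nu(D)\frac Y{dD}\Bigr|\le\nu(D).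
\end{equation}

Let $j=\lceil20E^*\rceil$. We claim that for every integer $h\ge0$
\begin{equation}\label{eq:bonf}
\Bigl|\mathbf 1_{h=0}-\sum_{i<j}(-1)^i\binom hi\Bigr|\le\binom hj .
\end{equation}
For $h=0$ the left side is $0$. For $h\ge1$ the sum equals $(-1)^{j-1}\binom{h-1}{j-1}$; this is $0$ if $h<j$, and otherwise $\binom{h-1}{j-1}=\frac jh\binom hj\le\binom hj$.

Apply \eqref{eq:bonf} to $h=h(t)$, the number of $p\in\mathcal P$ with $t\bmod p\in\Omega_p$, and sum over $t\in I$ with $t\equiv a\pmod d$. Apply it also to the number $h$ of occurring events among independent events with probabilities $\nu(p)/p$, $p\in\mathcal P$, and take expectations. The sums of $\binom hi$ become $\sum_{\omega(D)=i}A_D$ and $\sum_{\omega(D)=i}\nu(D)/D$, respectively, and we obtain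
\[
\Bigl|S-\sum_{\omega(D)<j}\mu(D)A_D\Bigr|\le\sum_{\omega(D)=j}A_D,\qquad
\Bigl|V-\sum_{\omega(D)<j}\frac{\mu(D)\nu(D)}D\Bigr|\le\sum_{\omega(D)=j}\frac{\nu(D)}D .
\]
Multiply the second inequality by $Y/d$, compare it with the first by means of \eqref{eq:AD}, and use $\sum_{\omega(D)=j}\nu(D)/D\le E^j/j!$. This gives
\[
\Bigl|S-\frac{VY}d\Bigr|\le\frac{2Y}d\cdot\frac{E^j}{j!}+\sum_{\omega(D)\le j}\nu(D).
\]

For the first term, $j!\ge(j/e)^j$ yields
\[
\frac{E^j}{j!}\le\Bigl(\frac{eE^*}j\Bigr)^j\le\Bigl(\frac e{20}\Bigr)^{20E^*}\le e^{-30E^*},
\]
so it is at most $\frac{2Y}de^{-30E^*}\le\frac Y{4d}e^{-2E^*}\le\frac{VY}{4d}$.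

For the second term, expanding the power shows that $\sum_{\omega(D)\le j}\nu(D)\le\bigl(1+\sum_{p\in\mathcal P}\nu(p)\bigr)^j\le(2Rz)^j$. As $j\le21E^*=84R\log L$ and $2R\le z$, the logarithm of this bound is at most
\[
84R\log L\cdot2\log z=168R\log L\cdot\frac{(1-\theta)L}{1000R\log L}<\frac{(1-\theta)L}5 .
\]
On the other hand $\frac{VY}{4d}\ge X^{1-\theta-o(1)}$, and $1-\theta>0$. So the second term is also at most $\frac{VY}{4d}$.
\end{proof}

\subsection{Rough divisors in the window}

\begin{lemma}\label{lem:sigma}
Let $D_1=\frac{X^\theta}{RL}$, $D_2=X^\theta L$, and let $\Sigma$ be the sum of $2^{\omega(d)}/d$ over all rough $d\in[D_1,D_2]$. Then $R\,\Sigma\to0$ as $X\to\infty$.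
\end{lemma}

\begin{proof}
The number $2^{\omega(d)}$ is at most the number of ordered factorizations $d=uv$. In each of them $u$ and $v$ are rough and $\min(u,v)\le\sqrt{D_2}$. Hence
\[
\Sigma\le2\sum_{\substack{u\le\sqrt{D_2}\\u\text{ rough}}}\frac1u\sum_{\substack{D_1/u\le v\le D_2/u\\v\text{ rough}}}\frac1v .
\]

\emph{Inner sum.} For $u\le\sqrt{D_2}$ we have $D_1/u\ge D_1/\sqrt{D_2}=X^{\theta/2}/(RL^{3/2})\ge2z^2$, because $\log z=o(L)$. By the large sieve \cite{MV}, an interval containing $\Lambda$ integers contains at most $(\Lambda+z^2)/G$ integers without prime factors $p\le z$, where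
\[
G=\sum_{m\le z}\frac{\mu^2(m)}{\varphi(m)}\ge\sum_{m\le z}\frac1m\ge\log z .
\]
Here $\varphi$ is Euler's function, and the first inequality holds since, for squarefree $m$, $1/\varphi(m)$ is the sum of $1/m'$ over all $m'$ with the same prime factors as $m$. So for $y\ge z^2$ the interval $(y,2y]$ contains at most $(y+1+z^2)/\log z\le3y/\log z$ rough integers, which contribute at most $3/\log z$ to $\sum\frac1v$. As $D_2/D_1=RL^2\le L^3$, the range of $v$ is covered by at most $10\log L$ intervals $(y,2y]$ with $y=2^i\frac{D_1}{2u}\ge z^2$, $i\ge0$. The inner sum is therefore at most $30\log L/\log z$.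

\emph{Outer sum.} By Mertens' theorem, $\sum\frac1u$ is at most $\prod_{z<p\le X}(1-\frac1p)^{-1}\ll L/\log z$.

Together,
\[
R\,\Sigma\ll\frac{RL\log L}{(\log z)^2}\ll\frac{R^3(\log L)^3}L\longrightarrow0,
\]
since $R\le L^\kappa$ and $3\kappa<1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:arith}}

Let $\mathcal T$ be the set of $t\in I$ with $t\bmod p\notin\Omega_p$ for all $p\in\mathcal P$. Lemma~\ref{lem:sieve} with $d=1$ gives $|\mathcal T|\ge VY/2$. Call $t\in\mathcal T$ \emph{bad} if there are $1\le r\le R$ and $q\in[X^\theta/L,X^\theta L]$ with $q\mid N-r$.

Let $t$ be bad. By \eqref{eq:presieve} and the definition of $\mathcal T$, $N-r=rQ$ with $Q$ rough, and $\gcd(r,Q)=1$ because $r\le R<z$. So $q=q'd$ with $q'=\gcd(q,r)\le R$ and $d=\gcd(q,Q)$ rough. Thus $d\mid N-r$ and $d\in[D_1,D_2]$ in the notation of Lemma~\ref{lem:sigma}.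

Fix $r\le R$ and a rough $d\in[D_1,D_2]$. As $d$ is odd, \eqref{eq:square} shows that $d\mid N-r$ is equivalent to
\[
(2Mt-1)^2\equiv8r+1\pmod d.
\]
Every prime $p\mid d$ satisfies $p>z>8r+1>0$; so $p$ is odd, $p\nmid2M$ and $p\nmid8r+1$. Modulo a prime power $p^e$ exactly dividing $d$, any two solutions $x,y$ of $x^2\equiv8r+1$ satisfy $p^e\mid(x-y)(x+y)$, and $p$ cannot divide both factors, for otherwise $p\mid2x$ and $p\mid 8r+1$. So $x\equiv\pm y$, and there are at most two solutions. Since $2M$ is invertible modulo $d$, the congruence has at most $2^{\omega(d)}$ solutions $t$ modulo $d$, and by Lemma~\ref{lem:sieve} each of these classes contains at most $\frac{3VY}{2d}$ elements of $\mathcal T$. Summing over $r$ and $d$ and using Lemma~\ref{lem:sigma}, we see that the number of bad $t$ is at most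
\[
\frac32VY\cdot R\,\Sigma\le\frac{VY}4 .
\]
So at least $VY/4\ge X^{1-o(1)}$ elements $t\in\mathcal T$ are not bad, and the corresponding $n=Mt\in[X,2X]$ have the required property.\qed

\section{Disproof of the conjecture}\label{sec:disproof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<\eta<\frac1{3(k-1)}$, choose $\kappa$ with $\eta(k-1)<\kappa<\frac13$, and put
\[
\theta=2-\alpha=\frac{k-2}{k-1}\in\Bigl[\frac12,1\Bigr).
\]
Let $X$ be large and let $n\in[X,2X]$ be one of the integers given by Theorem~\ref{thm:arith}. We show that Avoider wins for \emph{every} $b\ge n^\alpha(\log n)^{-\eta}$; then $f_H^+(n)<n^\alpha(\log n)^{-\eta}$.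

Since $\alpha>\frac{k+1}k$, we have $b\ge C_1n^{(k+1)/k}$ for $X$ large. By Theorem~\ref{thm:avoider} Avoider wins unless
\[
1\le\rho\le C_1\frac{n^k}{b^{k-1}}.
\]
Suppose that this holds. It gives $b^{k-1}\le C_1n^k$ and thus $b\le C_1n^\alpha$. The lower bound on $b$ gives $b^{k-1}\ge n^k(\log n)^{-\eta(k-1)}$ and thus
\[
\rho\le C_1(\log n)^{\eta(k-1)}\le(\log X)^\kappa .
\]
By definition $b+1$ divides $N-\rho$, and $\frac{n^2}3\le N-\rho\le\frac{n^2}2$. So $q=(N-\rho)/(b+1)$ is a divisor of $N-\rho$, and
\[
q\le\tfrac12n^\theta(\log n)^\eta\le X^\theta(\log 2X)^{\eta}\le X^\theta\log X,\qquad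
q\ge\frac{n^2/3}{2C_1n^\alpha}=\frac{n^\theta}{6C_1}\ge\frac{X^\theta}{\log X}.
\]
This contradicts the choice of $n$, so Avoider wins. There are at least $X^{1-o(1)}$ such $n$ in $[X,2X]$ for every large $X$, hence infinitely many, and along them $f_H^+(n)/n^\alpha\to0$.
\end{proof}

\section{The triangle: Enforcer's strategy for even bias}\label{sec:converse}

We prove Theorem~\ref{thm:converse} with $c_0=10^{-4}$ and $C_0=100$. Let $b$ be even, $b\ge C_0n$ and $1\le\rho\le c_0n^3/b^2$. Then
\begin{equation}\label{eq:sizes}
n\le\frac b{100},\qquad b^2\le c_0n^3,\qquad n\ge\frac{C_0^2}{c_0}=10^8,\qquad \frac{n^2}b\ge\frac{n^{1/2}}{c_0^{1/2}}\ge\frac{C_0}{c_0}=10^6 ;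
\end{equation}
the third inequality follows from $C_0^2n^2\le b^2\le c_0n^3$.

A \emph{live path} is a path $xyz$ of Avoider's edges whose \emph{closing edge} $xz$ is free. If Avoider ever claims the closing edge of a live path, he has completed a triangle and lost, and Enforcer may play arbitrarily from then on. So we describe Enforcer's strategy under the assumption that this has not yet happened, and show that Avoider is eventually forced to do it. Enforcer wants $\rho$ live paths, because of the following endgame.

\begin{lemma}[Endgame]\label{lem:endgame}
If at the start of an Avoider turn there is a set $\mathcal L$ of at least $\rho$ distinct free closing edges of live paths, then Enforcer wins.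
\end{lemma}

\begin{proof}
From now on Enforcer claims an edge of $\mathcal L$ only when no other edge is free. If Avoider claims an edge of $\mathcal L$, he loses; suppose he does not do so before his last turn. This turn, at which exactly $\rho$ edges are free, is the present one or a later one. If Enforcer has claimed an edge of $\mathcal L$ before it, then all free edges belong to $\mathcal L$. Otherwise all of $\mathcal L$ is still free, so $|\mathcal L|=\rho$ and again all free edges belong to $\mathcal L$. Hence Avoider must claim an edge of $\mathcal L$ and complete a triangle.
\end{proof}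

The plan has two stages. In Stage~1 Avoider is left with essentially nothing but building a matching, of about $n^2/b$ edges. An edge $uu'$ of the matching and an isolated vertex $w$ give a pair of edges $\{uw,u'w\}$; if Avoider claims one of them while the other is free, a live path arises. There are about $n^2/b\cdot n$ such edges. In Stage~2 Enforcer removes all other edges, and then the pair edges last for about $n^3/b^2$ rounds, in almost each of which Avoider creates a live path. The difficulty in Stage~1 is that Enforcer must claim $b$ edges per round without touching the pairs; for this a reserve of waiting moves is set aside. The difficulty in Stage~2 is that he must remove pairs completely, since a pair with one edge left gives Avoider a safe move; here the parity of $b$ enters.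

\subsection{Stage 1: a matching}

Split the vertex set as $V_1\sqcup V_2$ with $|V_1|=\lceil n/2\rceil$. ``Isolated'' means isolated in Avoider's graph. A \emph{waiting edge} is a free edge between two isolated vertices of $V_1$. Before each Avoider turn of Stage~1, Enforcer maintains:
\begin{itemize}
\item[(I1)] every component of Avoider's graph is a vertex, a single edge, or a live path;
\item[(I2)] no edge is free between two distinct nontrivial components, or between a nontrivial component and an isolated vertex of $V_1$, or between a live path component and an isolated vertex;
\item[(I3)] Enforcer has claimed no edge between two isolated vertices at least one of which is in $V_2$, and no edge between a single-edge component and an isolated vertex of $V_2$.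
\end{itemize}
These hold at the beginning. Stage~1 stops at the first Avoider turn at which there are at least $\rho$ live paths (their closing edges are distinct, and Lemma~\ref{lem:endgame} applies) or fewer than $2b$ waiting edges.

\emph{A round of Stage~1.} By (I2), Avoider either joins two isolated vertices, or joins a single-edge component $uu'$, at $u$ say, to an isolated vertex $w\in V_2$. In the second case $u'w$ is free by (I3), so $u'uw$ is a live path. Enforcer answers by first claiming all free edges that now violate (I2). They all touch the component just created, which has at most three vertices; so there are at most $3n\le b$ of them. None is a closing edge, since closing edges lie inside components, and none is of a kind protected by (I3). He completes his move with waiting edges, which are not protected by (I3) either. There are enough: at least $2b$ were present before the round and Avoider's move destroys at most $2n$ of them, so at least $2b-2n>b$ remain. In particular some edge is still free after Enforcer's move, so there is a next Avoider turn. Now (I1) and (I2) hold again. In a newly created single edge both ends were isolated before, so the second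 clause of (I3) for it follows from the first clause before the round; hence (I3) persists too.

\emph{The outcome.} Suppose Stage~1 stops after $t$ rounds with fewer than $\rho$ live paths, hence with fewer than $2b$ waiting edges. Initially there are $\binom{|V_1|}2\ge n^2/9$ waiting edges, and each round destroys at most $b+2n\le2b$. Hence
\[
t\ge\frac{n^2}{18b}-1\ge\frac{n^2}{20b}.
\]
Each round either creates a single-edge component or turns one into a live path, and the latter happens fewer than $\rho$ times. So at the end the number of single-edge components is at least
\[
t-2\rho\ge\frac{n^2}{20b}-\frac{2c_0n}{b}\cdot\frac{n^2}b\ge\frac{n^2}{40b}.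
\]
Moreover $t(b+1)\le N$ gives $t\le\frac{n^2}{2b}\le\frac n{200}$, so at most $n/100$ vertices are not isolated. Hence the set $W$ of isolated vertices in $V_2$ satisfies $\frac n3\le|W|\le\frac n2$.

\subsection{Stage 2: pairs}

Let $\ell=\lceil\frac{n^2}{50b}\rceil$. By \eqref{eq:sizes}, $\ell\le\frac{n^2}{40b}\le\frac n8$, so we can fix single-edge components $u_iu_i'$, $1\le i\le\ell$. For $i\le\ell$ and $w\in W$ the \emph{pair} $\pi(i,w)=\{u_iw,u_i'w\}$ consists of two edges that are free at the start of Stage~2, by (I3).

\emph{Bookkeeping.} Sets $A$ and $B$, initially $A=\{1,\dots,\ell\}$ and $B=W$, describe the pairs still in use; a pair $\pi(i,w)$ is \emph{active} if $i\in A$ and $w\in B$, and an active pair is \emph{full} if both its edges are free. The live paths of Stage~1 are \emph{recorded} at the start. When Avoider claims an edge of a full active pair $\pi(i,w)$, the live path so created, whose closing edge is the other edge of the pair, is recorded, and $i$ is deleted from $A$ and $w$ from $B$. We call this a \emph{capture}. The recorded closing edges are distinct: those of Stage~1 lie inside components disjoint from $W$, and those of captures contain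 distinct vertices of $W$. \emph{Junk} means free edges that are neither in an active pair nor recorded closing edges. Let $F$ be the number of free edges in active pairs. A capture makes at most $\ell+|W|\le n$ pairs inactive, so it lowers $F$ by at most $2n$ and creates at most $2n\le b$ junk edges.

\emph{Enforcer's move.} He claims junk as long as there is any. If the junk is exhausted with $c$ edges still to claim, he claims full pairs, both edges each. If $c$ is odd, one edge is claimed singly: the exceptional edge (see below) if there is one, and otherwise one edge of a full pair, whose other edge then becomes the \emph{exceptional} edge. If $c$ is even, an existing exceptional edge is left alone. (If these edges do not suffice, he plays arbitrarily; the counts below show that this does not happen in any round we use.) Thus, as long as he moves as prescribed, at each Avoider turn there is at most one exceptional edge, and all other active pairs are full or have no free edge. If the pair of the exceptional edge becomes inactive, this edge becomes junk. Recorded closing edges are not claimed. As soon as $\rho$ live paths are recorded at an Avoider turn, Enforcer applies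 Lemma~\ref{lem:endgame}.

\medskip
Suppose, for a contradiction, that there never are $\rho$ recorded live paths at an Avoider turn. Then there are fewer than $\rho$ captures before any Avoider turn and at most $\rho$ in the whole game.

\emph{The junk gets exhausted.} As long as no Enforcer turn has exhausted the junk, Enforcer has claimed only junk, and only captures have lowered $F$; so
\[
F\ge2\ell|W|-2n\rho\ge\frac{n^3}{75b}-\frac{2c_0}{C_0}\cdot\frac{n^3}b\ge\frac{n^3}{100b}+b ,
\]
where we used $b\le c_0n^3/b$ and $\frac1{75}-\frac1{100}=\frac1{300}>\frac{2c_0}{C_0}+c_0$. Since $F=0$ at the end of the game, there is a first Enforcer turn that exhausts the junk. Up to then no exceptional edge has arisen, so at least $F/2>b/2$ full pairs are available and Enforcer can move as prescribed (an odd $c$ is at most $b-1$, as $b$ is even); he claims at most $b$ pair edges. So at the next Avoider turn there is no junk and $F\ge\frac{n^3}{100b}$. Call an Avoider turn without junk \emph{clean}.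

\emph{Many consecutive clean turns.} At a clean turn with $F\ge2b$, Avoider captures or takes the exceptional edge. At most $2n\le b$ junk edges arise, and Enforcer claims them all in his answer. Then there are still at least $2b-2n-1\ge b+1$ edges in full pairs, enough to complete his move as prescribed. So the next Avoider turn is clean. Each edge leaving $F$ in this round is claimed in it or is one recorded closing edge, so $F$ drops by at most $b+2$. Consequently there are at least
\[
\frac{n^3/(100b)-2b}{b+2}\ge\frac{n^3}{300b^2}\ge\frac{3c_0n^3}{b^2}\ge3\rho\ge\rho+2
\]
consecutive clean turns with $F\ge 2b$, where the first inequality uses $b^2\le c_0n^3$.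

\emph{At most one clean turn is wasted.} During these turns Avoider can take the exceptional edge only once. Indeed, right after he does so there is neither junk nor an exceptional edge, and as $b$ is even, Enforcer claims exactly $b/2$ full pairs. From then on every active pair is full or has no free edge. Each capture then turns only full pairs into junk, that is, an even number of edges; so the number $c$ left to Enforcer after the junk is even, and no exceptional edge reappears. (For odd $b$ this would fail: Enforcer would be left with an odd $c=b$, would create a new exceptional edge, and Avoider could take it in his next turn.)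

So among the first $\rho+1$ of the consecutive clean turns at least $\rho$ are captures, and at the next Avoider turn at least $\rho$ live paths are recorded. This is the desired contradiction, and it completes the proof of Theorem~\ref{thm:converse}.\qed

\section{The triangle: almost all values of $n$}\label{sec:almostall}

To apply Theorem~\ref{thm:converse} we need odd divisors, of size slightly below $n^{3/2}$, of numbers $N-r$ with $r$ small. If $r=\frac{s(s+1)}2$ is a triangular number, then $N-r$ factors visibly:
\begin{equation}\label{eq:factor}
N-\frac{s(s+1)}2=\frac{(n+s)(n-s-1)}2 .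
\end{equation}
If $n+s$ is even, then $n-s-1$ is an odd factor of size about $n$, and it remains to find in $\frac{n+s}2$ a prime factor slightly below $n^{1/2}$. For almost all $n$ some small $s$ has this property, by a second moment argument.

\begin{proof}[Proof of Corollary~\ref{cor:almostall}]
Replacing $\omega$ by $\min\{\log n,\inf_{j\ge n}\omega(j)\}$, which still tends to infinity, only strengthens the statement; so we may assume that $\omega(n)\le\log n$ and that $\omega$ is nondecreasing. Let $X$ be a large integer and put
\[
\omega_1=\sqrt{\omega(X)},\qquad S=\text{the least even integer}\ge\omega_1\log X,\qquad c_1=\frac{\sqrt{c_0}}4,\qquad U=\frac{c_1X^{1/2}}S .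
\]
Let $u$ run over the primes in $(U,2U]$, and let $P$ be their number. Since $S\ll(\log X)^{3/2}$, we have $S<U$, each $u$ is odd, and $P\asymp U/\log X$. For $n\in(X,2X]$ let
\[
g(n)=\#\{u:\ n+s\equiv0\ (\mathrm{mod}\ 2u)\text{ for some }1\le s\le S\};
\]
for given $u$ and $n$ there is at most one such $s$, as $S<2u$. Put $\mu_u=\frac S{2u}$ and $\mu=\sum_u\mu_u\asymp\frac S{\log X}$, so $\mu\to\infty$ as $X\to\infty$.

\emph{Moments.} A given $u$ is counted by $g(n)$ for $S\bigl(\frac X{2u}+O(1)\bigr)=X\mu_u+O(S)$ values of $n$. For $u\ne u'$ the conditions $n\equiv-s\pmod{2u}$ and $n\equiv-s'\pmod{2u'}$ are compatible exactly when $s\equiv s'\pmod 2$, and then they define one class modulo $2uu'$. As $S$ is even, there are $S^2/2$ such pairs $(s,s')$. So both $u$ and $u'$ are counted for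
\[
\frac{S^2}2\Bigl(\frac X{2uu'}+O(1)\Bigr)=X\mu_u\mu_{u'}+O(S^2)
\]
values of $n$. Expanding the square gives
\[
\sum_{X<n\le2X}(g(n)-\mu)^2\le X\mu+O\bigl(SP+S^2P^2+\mu SP\bigr)=X\mu+o(X),
\]
because $SP\ll SU/\log X\ll X^{1/2}/\log X$. Each $n$ with $g(n)=0$ contributes $\mu^2$ to the left side, so there are only $O(X/\mu)+o(X)=o(X)$ such $n$ in $(X,2X]$.

\emph{Using a solution.} Let $g(n)\ge1$, with $u$ and $s$ as in the definition, and put $d=u(n-s-1)$. Since $n+s$ is even, $n-s-1=(n+s)-(2s+1)$ is odd. So $d$ is odd and $b:=d-1$ is even. By \eqref{eq:factor},
\[
N-\frac{s(s+1)}2=d\cdot\frac{n+s}{2u},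
\]
and $1\le\frac{s(s+1)}2\le S^2<d=b+1$. Hence $\rho(n,b)=\frac{s(s+1)}2\le S^2$. Since $b\le4UX=4c_1X^{3/2}/S$,
\[
\frac{n^3}{b^2}\ge\frac{S^2}{16c_1^2}=\frac{S^2}{c_0},
\]
so $\rho\le c_0n^3/b^2$. Also $b\ge\frac12Un\ge C_0n$ for $X$ large. By Theorem~\ref{thm:converse} Enforcer wins, and
\[
f_{K_3}^+(n)\ge b\gg UX\gg\frac{X^{3/2}}{\omega_1\log X}.
\]
As $\omega(n)\ge\omega(X)=\omega_1^2$, we have $\frac{n^{3/2}}{\omega(n)\log n}\ll\frac{X^{3/2}}{\omega_1^2\log X}$, which is smaller than the lower bound for $f_{K_3}^+(n)$ once $X$ is large. So the asserted inequality holds for all but $o(X)$ integers $n\in(X,2X]$. Summing over $X=2^i$ shows that it holds on a set of density $1$.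
\end{proof}

\begin{thebibliography}{9}
\bibitem{BBGT} Ma{\l}gorzata Bednarska-Bzd\k{e}ga, Omri Ben-Eliezer, Lior Gishboliner, Tuan Tran, \emph{On the separation conjecture in Avoider--Enforcer games}, arXiv:1709.09065 (2017).

\bibitem{MV} Montgomery and Vaughan, \emph{The large sieve}, Mathematika 20 (1973).
\end{thebibliography}

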